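# Nested arrays of hubs: large treewidth without large induced bicliques or hexagonal grids

All graphs are finite and simple, all logarithms are base $2$, and $[k]=\{1,\dots,k\}$.

## 1. Three rows and three hubs

Take three disjoint paths, which we call rows. Row $i$ passes through four special vertices $c_{1,i},c_{2,i},c_{3,i},c_{4,i}$ in this order, and between two consecutive special vertices the row has a path on three further vertices. That makes $12+27=39$ vertices. Write $C_s=\{c_{s,1},c_{s,2},c_{s,3}\}$ for the $s$-th column. Rename the last column: $h_s=c_{4,s}$. Call $h_1,h_2,h_3$ the hubs, and join each $h_s$ to all three vertices of $C_s$. Call the graph $A_3$. The same recipe with $k$ rows, $k+1$ columns and hubs $h_s=c_{k+1,s}$, where $h_s$ is joined to all of $C_s$ for $s\in[k]$, gives a graph $A_k$ on $k(k+1)+3k^2=4k^2+k$ vertices.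

Look first at whole rows. Row $1$ contains $h_1$, which is adjacent to $c_{1,2}$ in row $2$ and to $c_{1,3}$ in row $3$. Row $2$ contains $h_2$, which is adjacent to $c_{2,3}$ in row $3$. So any two of the three rows are joined by an edge, and contracting them gives a triangle. In $A_k$, for $i<j$ the edge $h_ic_{i,j}$ joins row $i$ to row $j$, so contracting the rows gives the complete graph $K_k$. The treewidth of $A_k$ is therefore at least $k-1$, about half the square root of the number of vertices.

This happens in a graph without triangles. The inserted vertices have degree $2$. The two neighbors of an inserted vertex are never adjacent, because one of them is again an inserted vertex and its neighbors lie on the same three-vertex path or next to it on the row. So a triangle contains no inserted vertex and uses hub edges only. The hub edges form disjoint stars.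

Now read the same graph differently. Let $L_i$ be the part of row $i$ from $c_{1,i}$ to $c_{3,i}$ (to $c_{k,i}$ in $A_k$). Every edge between different rows is a hub edge, so there is no edge between $L_i$ and $L_j$ for $i\neq j$. The hubs are pairwise nonadjacent. Each $h_s$ has the neighbor $c_{s,i}$ in each $L_i$. Delete everything except the hubs and the $L_i$, contract each $L_i$ to one vertex, and what remains is exactly $K_{3,3}$ (in $A_k$, exactly $K_{k,k}$).

So the hubs that force large treewidth also produce a large complete bipartite graph. Can one keep the first effect and destroy the second, while not creating large grids either?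

## 2. Induced minors, tree decompositions and the class $\mathcal C_t^*$

Two vertex sets of a graph *touch* if they intersect or there is an edge between them. Otherwise they are *anticomplete*. A vertex set is *connected* if it is nonempty and induces a connected subgraph.

**Definition (induced minor).** $F$ is an induced minor of $G$ if there are disjoint connected sets $\{X_v\}_{v\in V(F)}$ in $G$, called a model, such that for distinct $u,v$ the sets $X_u$ and $X_v$ are anticomplete if and only if $u$ and $v$ are nonadjacent in $F$.

For ordinary minors one may also discard edges. Here one may only delete vertices and contract edges. For example, $C_4$ is an induced minor of $C_5$ (contract one edge). It is not an induced minor of $K_5$, since any two disjoint nonempty sets in $K_5$ touch, although it is a minor of $K_5$.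

**Definition (the classes).** Let $W_{t\times t}$ be the $t$-by-$t$ hexagonal grid. $\mathcal C_t$ is the class of graphs having neither $K_{t,t}$ nor $W_{t\times t}$ as an induced minor. $\mathcal C_t^*$ is the class of graphs in $\mathcal C_t$ with no clique of size $t$.

**Definition (tree decomposition).** A tree decomposition of $G$ is a tree $T$ with a set (bag) $\beta(x)\subseteq V(G)$ for each node $x$, such that for each vertex $v$ the nodes $x$ with $v\in\beta(x)$ form a nonempty subtree, and each edge has both ends in some bag. The treewidth $tw(G)$ is the minimum, over all tree decompositions, of the largest bag size minus $1$.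

We use these textbook facts.

* (T1) If $L$ is a connected set, the nodes whose bags meet $L$ form a subtree. If two connected sets touch, their subtrees intersect, because a common vertex or a joining edge lies in some bag.
* (T2) (Helly property) Pairwise intersecting subtrees of a tree have a common node.
* (T3) Treewidth does not increase under taking minors, $tw(K_k)=k-1$, and the $\tau\times\tau$ square grid has treewidth at least $\tau$ for $\tau\ge2$.

Each of the three exclusions in $\mathcal C_t^*$ matters already for triangles and $t=3$. The graph $K_n$ has treewidth $n-1$, and all its induced minors are complete. The graph $K_{n,n}$ has no triangle and treewidth $n$. In a model inside $K_{n,n}$, a set with at least two vertices meets both sides and so touches everything, while single vertices form a complete bipartite graph. Since $W_{3\times3}$ has no vertex adjacent to all others and is not complete bipartite, it is not an induced minor of $K_{n,n}$. Finally, hexagonal grids are planar, hence have no $K_{3,3}$ minor, they have no triangles, and their treewidth is unbounded (recalled in Section 9).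

The question is from Maria Chudnovsky, Julien Codsi, David Fischer and Daniel Lokshtanov, "Induced minors and subpolynomial treewidth", arXiv:2512.18835 (2025). It is known that for every $t$ there are $\epsilon\in(0,1]$ and $c'\in\mathbb N$ such that every $n$-vertex $G\in\mathcal C_t^*$ satisfies $tw(G)\le 2^{c'\log^{1-\epsilon}n}$. Is there, for every $t$, an integer $d=d(t)$ with $tw(G)\le\log^dn$ for every $n$-vertex $G\in\mathcal C_t^*$? The answer is no.

**Theorem 1.** There are a constant $t_0$ and triangle-free graphs $G_r\in\mathcal C^*_{t_0}$ $(r\ge1)$ with $\log|V(G_r)|\le (r+4)^2/2$ and $tw(G_r)\ge 2^r-1$. Hence for no $t\ge t_0$ is there an integer $d$ with $tw(G)\le\log^d n$ for all $n$-vertex $G\in \mathcal C^*_{t}$. In terms of $n=|V(G_r)|$, $tw(G_r)\ge2^{\sqrt{2\log n}-4}-1$, and for every $t\ge t_0$ the graphs $G_r$ lie in $\mathcal C_t^*$.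

**Theorem 2.** For every $C>0$ and $g_0$ there is $t$ such that for all large $n$ there is an $n$-vertex, 2-degenerate graph $G\in\mathcal C_t^*$ of girth more than $g_0$ with $tw(G)\ge 2^{C\sqrt{\log n}}$. Moreover, every tree decomposition of $G$ has a bag containing a stable set of size at least $(tw(G)+1)/3$.

Consequently the exponent in the known bound must have $\epsilon(t)\le\frac12$ for $t\ge t_0$, and no bound $2^{C\sqrt{\log n}}$ with $C$ independent of $t$ can hold.

## 3. Filling the gaps of the array with smaller arrays

In $A_k$ the trouble was that between columns $C_p$ and $C_q$ there are $k$ parallel paths, and each can serve as a vertex of a biclique whose other side contains $h_p$ and $h_q$. Yet $A_k$ itself makes its rows touch. So fill each gap between consecutive columns not with $k$ paths, but with $m$ smaller copies of the array, each carrying $k/m$ of the rows. If any two sets crossing a copy touch, then at most $m$ pairwise anticomplete sets cross a whole gap, where $m$ is a constant. This leads to a recursion.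

**Construction.** Fix integers $m\ge2$ and $g\ge3$. For $r\ge0$ put $K=m^r$. The graph $Y_r$ has $K$ left terminals $a_1,\dots,a_K$ and $K$ right terminals $b_1,\dots,b_K$.

* $Y_0$ is a path on $g$ vertices with ends $a_1,b_1$.
* Let $r\ge1$. A *block* is a disjoint union of $m$ copies of $Y_{r-1}$, with no edges between them, called strips $1,\dots,m$. Its left terminals are those of strip $1$ in order, then those of strip $2$, and so on. Likewise for its right terminals. So a block has $K$ of each. Take blocks $B^0,\dots,B^{K+1}$ and columns $C_1,\dots,C_{K+1}$ of new vertices, $C_s=\{c_{s,1},\dots,c_{s,K}\}$. For $1\le s\le K+1$ and $i\in[K]$ join $c_{s,i}$ to the $i$-th right terminal of $B^{s-1}$ and to the $i$-th left terminal of $B^s$. Put $H=C_{K+1}$ and $h_s=c_{K+1,s}$ for $s\in[K]$; these are the *hubs*. For every $s\in[K]$ join $h_s$ to all of $C_s$ (*hub edges*). The left terminals of $Y_r$ are those of $B^0$, its right terminals are those of $B^{K+1}$.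

Take $m=2$, $g=3$. Then $Y_1$ has $K=2$, four blocks of two three-vertex paths each, and three columns of two vertices, so $4\cdot6+6=30$ vertices. It is $A_2$ with four three-vertex paths added at the row ends. Next, $Y_2$ has $K=4$, six blocks of two copies of $Y_1$, and five columns of four vertices, so $6\cdot 60+20=380$ vertices.

The $m(K+2)$ copies of $Y_{r-1}$ in the blocks are the *children* of $Y_r$. The *copies* in $Y_r$ are $Y_r$ itself and, recursively, the copies in its children. They are induced subgraphs and form a laminar family: two copies are disjoint or nested. For a copy $Z$ write $B^s(Z),C_s(Z),H(Z),h_s(Z)$, and so on. Columns belonging to different pairs (copy, index) are disjoint, and a column of $Z$ is disjoint from all children of $Z$.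

Every terminal of any copy is an end of some $Y_0$-copy. Consider such an end $b$, say a right one. Follow the copies that have $b$ as a right terminal, from small to large. Either this continues up to the whole graph, or some copy in the chain lies in a block $B^s$ with $s\le K$ of its parent. Then $b$ gets its one neighbor in $C_{s+1}$ of the parent, and $b$ is not a terminal of the parent, so nothing is attached to it later. The same holds on the left. Hence

* only terminals of a copy have neighbors outside it, and an end of a $Y_0$-copy has at most one neighbor outside that $Y_0$-copy. $\qquad(1)$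

**Degrees.** A vertex of a $Y_0$-copy has degree at most $2$. A vertex of a column $C_s(Z)$ with $Z$ a copy of $Y_j$ and $s\le m^j$ has degree $3$: two terminals and $h_s(Z)$. Every other vertex is a hub, and a hub $h_s(Z)$ has exactly two neighbors outside $C_s(Z)$.

* **(F1)** Every vertex of degree at least $4$ is a hub.
* **(F2)** $Y_r$ is 2-degenerate, has girth at least $g+1\ge4$, and is triangle-free. Indeed, after deleting all $Y_0$-copies only hub edges remain, and they form disjoint stars. So every nonempty induced subgraph either contains a vertex of a $Y_0$-copy, of degree at most $2$, or is a forest. Every cycle meets some $Y_0$-copy. As the vertices there have degree at most $2$, the cycle contains the whole copy, and since the copy is a path it contains at least one further vertex.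
* **(F3)** Let $n_r=|V(Y_r)|$. Then $n_0=g$ and $n_r=m(K+2)n_{r-1}+K(K+1)$. The terminals alone give $n_{r-1}\ge 2K/m$, so
$$\frac{n_r}{n_{r-1}}\le m(K+2)+\frac m2(K+1)=\tfrac32mK+\tfrac52m\le4mK=4m^{r+1}.$$
Multiplying up, and using $\sum_{j=1}^r(j+1)=r(r+3)/2$,
$$n_r\le g\,4^r\,m^{r(r+3)/2}.\qquad(2)$$
* **(F4)** $Y_r$ has $K$ disjoint paths $P_1,\dots,P_K$ with $P_i$ from $a_i$ to $b_i$. By induction each block has such paths between its $i$-th terminals; link them through $c_{1,i},\dots,c_{K+1,i}$.

## 4. Sets crossing the same copy touch

A vertex set *crosses* a copy $W$ if it contains a connected subset of $V(W)$ that meets both the left and the right terminals of $W$.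

**Lemma 1.** Two sets crossing the same copy touch.

*Proof.* If the copy is a $Y_0$, both sets contain all its vertices. Let the copy be $Y_r$ with $r\ge1$, and let $P,Q$ be paths in it from left to right terminals, contained in the two sets. The edges of $Y_r$ leaving $B^{K+1}$ all go to $H$, so both paths meet $H$. Let $h_p$ and $h_q$ be the first hubs of $H$ on $P$ and $Q$; say $p\le q$.

Before $h_q$, the path $Q$ avoids $H$ and starts in $B^0$, so it runs inside $B^0\cup C_1\cup B^1\cup\dots\cup C_K\cup B^K$. Each edge there lies inside one part or joins consecutive parts, because every hub edge has an end in $H$. The predecessor of $h_q$ on $Q$ is in $C_q$ or in $B^K$. So this initial piece of $Q$ meets all of $C_1,\dots,C_q$, in particular $C_p$. Every vertex of $C_p$ is adjacent to $h_p\in P$. $\square$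

**Lemma 2.** $tw(Y_r)\ge m^r-1$.

*Proof.* The disjoint paths $P_1,\dots,P_K$ of (F4) all cross $Y_r$, so they pairwise touch by Lemma 1. Contracting them gives a $K_K$ minor, $K=m^r$; use (T3). $\square$

## 5. Two hubs see few common anticomplete sets

In $A_k$, any two hubs see $k$ pairwise anticomplete connected sets avoiding them. In $Y_r$ the number is bounded in terms of $m$ only.

**Lemma 3.** Let $h\ne h'$ be hubs of $Y_r$, and let $L_1,\dots,L_\ell$ be pairwise anticomplete connected sets avoiding $h,h'$, each containing a neighbor of $h$ and a neighbor of $h'$. Then $\ell\le4+2m$.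

*Proof.* Let $h=h_p(Z)$ and $h'=h_q(Z')$.

**Step 1: only columns matter.** Apart from $C_p(Z)$, the hub $h$ has only two neighbors, and similarly for $h'$. The $L_i$ are disjoint, so at least $\ell-4$ of them meet both $C_p(Z)$ and $C_q(Z')$. Put
$$F=C_p(Z)\cup V(B^{p-1}(Z))\cup V(B^p(Z)),$$
and define $F'$ similarly for $(Z',q)$.

**Step 2: a set that gets away from the column crosses a child.** We claim that if $L$ is connected, $h\notin L$, $L$ meets $C_p(Z)$ and $L\not\subseteq F$, then $L$ crosses one of the $2m$ children in $B^{p-1}(Z)\cup B^p(Z)$.

Take a path in $L$ from $C_p(Z)$ to a vertex outside $F$, and consider its last vertex in $C_p(Z)$. Since $h\notin L$, the next vertex is a terminal of a child $W$ in $B^{p-1}(Z)$ or $B^p(Z)$, on the side of $W$ facing $C_p(Z)$. The path ends outside $W$, so it later leaves $W$ for a first time. By (1) it leaves through a terminal of $W$, and the vertex it enters is not in $C_p(Z)$. A terminal of $W$ on the side facing $C_p(Z)$ has its only neighbor outside $W$ in $C_p(Z)$, again by (1). So the path leaves through a terminal on the other side, and the piece of path inside $W$ shows that $L$ crosses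 $W$.

**Step 3: if one column is away from the other's neighborhood, count.** If $C_q(Z')\cap F=\emptyset$, each of the at least $\ell-4$ sets has a vertex outside $F$ and so crosses one of $2m$ children. By Lemma 1 each child is crossed by at most one of the sets, as they are pairwise anticomplete. Hence $\ell-4\le2m$. The same holds if $C_p(Z)\cap F'=\emptyset$.

**Step 4: both columns cannot be near each other.** Suppose both intersections are nonempty. As $(Z,p)\ne(Z',q)$, the columns $C_p(Z)$ and $C_q(Z')$ are disjoint, so $C_q(Z')$ meets a child $W$ of $Z$. Hence $W$ and $Z'$ intersect, and by laminarity $Z'\subseteq W$ or $W\subsetneq Z'$. In the latter case $W$ lies in a child of $Z'$, which $C_q(Z')$ avoids, a contradiction. So $Z'\subseteq W\subsetneq Z$. By symmetry $Z\subsetneq Z'$, a contradiction. $\square$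

## 6. Bags dominated by few vertices, and why a left-to-right sweep fails

To exclude hexagonal grids, and to find hubs inside a hypothetical $K_{t,t}$ model, we want tree decompositions whose bags may be huge but are covered by a bounded number of closed neighborhoods. Put
$$c=8m^2+2m+1.\qquad(3)$$

**Lemma 4.** Every induced subgraph $M$ of $Y_r$ has a tree decomposition in which every bag is contained in a union of at most $c$ sets $N_M[v]$, $v\in V(M)$.

The dominating vertices must lie in $M$. So one cannot take one decomposition of $Y_r$ and restrict it: after restriction, the dominating hubs may be gone.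

The natural attempt is to sweep $Y_r$ from left to right and to separate at columns. Here is where it stops. Take $M=Y_r$, and suppose a bag $\beta$ separates $C_1\cup\dots\cup C_s$ from $H$, that is, it meets every path between them. For each $i\le s$ every edge $h_ic_{i,j}$ is such a path, so $\beta$ contains $h_i$ or all of $C_i$. Now consider any vertex $v$. If $v$ is in $C_i\cup\{h_i\}$, its closed neighborhood consists of vertices of $C_i\cup\{h_i\}$ and terminals. If $v$ is in a $Y_0$-copy, it has at most one neighbor outside that copy. Any other vertex has no neighbor in $C_1\cup\dots\cup C_s\cup\{h_1,\dots,h_s\}$. So $N[v]$ meets at most one of the sets $C_i\cup\{h_i\}$, and covering $\beta$ takes at least $s$ closed neighborhoods, with $s$ as large as $m^r$. The hub edges are too long for this sweep.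

Two devices get around this. First, inside a copy we cut at the column of the *first surviving hub* only. To its left there are no surviving hub edges, so the sweep works there. Second, to the right of this cut we change direction. We decompose the neighborhood of the hub column $H$ from the first index to the last, along the strips. The piece of the graph around the column $C_s$ is hung onto the place where $h_s$ appears. For this to be a tree decomposition, that place must also carry the interfaces at both sides of the piece, so a sequence of extra sets has to travel along $H$. That sequence is called a rail below.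

### 6.1 Cutting a copy at its first surviving hub

Work in an ambient graph $\Gamma=Y_R$ with $S\subseteq V(\Gamma)$ and $M=\Gamma[S]$. A set is *small* if it is empty or contained in $N_M[v]$ for some $v\in S$. For instance single vertices of $S$ are small, and $C_s(Z)\cap S$ is small if $h_s(Z)\in S$.

For a copy $Z$ of $Y_j$ in $\Gamma$ define $Z^L,Z^R,X(Z)$ as follows.

* $j=0$: $Z^L=X(Z)=S\cap\{a_1(Z)\}$ and $Z^R=S\cap V(Z)$.
* $j\ge1$, $k=m^j$: let $J(Z)=\{s\in[k]:h_s(Z)\in S\}$ and $p=p(Z)=\min(J(Z)\cup\{k+1\})$, and
$$Z^L=S\cap\Big(\bigcup_{0\le s<p}V(B^s)\cup\bigcup_{1\le s\le p}C_s\Big),\quad Z^R=S\cap\bigcup_{s\ge p}\big(C_s\cup V(B^s)\big),\quad X(Z)=C_p\cap S.$$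

For $Z$ a copy of $Y_1$ with $m=2$: if $h_1\in S$, we cut at $C_1$. If $h_1\notin S$, $h_2\in S$, then $Z^L$ takes its part of $B^0,C_1,B^1,C_2$ and $Z^R$ its part of $C_2,B^2,H,B^3$. If no hub is in $S$, then $p=3$, $X(Z)=H\cap S=\emptyset$, $Z^L$ takes its part of $B^0,\dots,B^2$ and $Z^R=S\cap V(B^3)$.

The following properties hold.

* (P1) $Z^L\cup Z^R=S\cap V(Z)$ and $Z^L\cap Z^R=X(Z)$. Left terminals in $S$ lie in $Z^L$ (for $j\ge1$ they are in $B^0$, and $p\ge1$). Right terminals in $S$ lie in $Z^R$ (for $j\ge1$ they are in $B^{k+1}$, and $p\le k+1$).
* (P2) $X(Z)$ is small. For $j\ge1$ and $p\le k$ it lies in $N_M[h_p]$; for $j\ge1$ and $p=k+1$ it is $H\cap S=\emptyset$; for $j=0$ it has at most one vertex.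
* (P3) $M$ has no edge between $Z^L\setminus X(Z)$ and $Z^R\setminus X(Z)$. For $j=0$ the first set is empty. For $j\ge1$, non-hub edges of $Z$ not inside a child join consecutive parts of the order $B^0,C_1,B^1,\dots$, and cannot jump over $C_p$. So such an edge would be a hub edge at $h_s$ with $s<p$, but then $h_s\notin S$.
* (P4) If $j\ge1$, $Z^L$ contains no vertex of $H(Z)$: if $p\le k$ the column $C_{k+1}$ does not occur in $Z^L$, and if $p=k+1$ then $H\cap S=\emptyset$.

Put $X(\emptyset)=\emptyset^L=\emptyset^R=\emptyset$.

## 7. Windows, rails and good decompositions

By (P3) it suffices to decompose $Z^L$ and $Z^R$ separately, with the interface $X(Z)$ in one bag each. The objects that reproduce themselves in the induction consist of the right half of one copy, a column, and the left half of the next copy.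

**Definition (window).** A window of level $j$ is $\omega=(Z,I,Z')$, where $Z,Z'$ are each $\emptyset$ or a copy of $Y_j$ in $\Gamma$, $I=(e_1,\dots,e_k)$ with $k=m^j$ consists of distinct pairwise nonadjacent vertices of $\Gamma$, and $Z,I,Z'$ are disjoint. The edges of $\Gamma$ between them are exactly $e_ib_i(Z)$ and $e_ia_i(Z')$, $i\in[k]$, when $Z$, respectively $Z'$, is present. Put $V(\omega)=Z^R\cup(I\cap S)\cup Z'^L$.

**Definition (rail).** A rail for $\omega$ is a sequence $\rho=(\rho_1,\dots,\rho_k)$ of subsets of $S$, each a union of at most $2m$ small sets, such that $\{i:v\in\rho_i\}$ is an interval (possibly empty) for each $v$. The *empty rail* has all $\rho_i=\emptyset$.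

For example, with $k=4$, the sequence $(\lambda_2,\lambda_2,\lambda_3,\lambda_4)$ is a rail if the three sets are unions of at most $2m$ small sets and no vertex lies in both $\lambda_2$ and $\lambda_4$ without lying in $\lambda_3$. Rails of this shape are used below.

A rail may overlap $V(\omega)$. So window vertices and rail vertices are recorded in two separate functions $\beta$ and $\alpha$.

**Definition (good decomposition).** A good decomposition of $(\omega,\rho)$ is a tree $T$ with sets $\beta(x)\subseteq V(\omega)$ and $\alpha(x)\subseteq\bigcup_i\rho_i$ for each node $x$ such that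

* (G1) $(T,\beta)$ is a tree decomposition of $M[V(\omega)]$;
* (G2) for each $v\in\bigcup_i\rho_i$, the set $\{x:v\in\alpha(x)\}$ is a nonempty subtree;
* (G3) for each $i$ some node $x$ has $\rho_i\subseteq\alpha(x)$ and $\{e_i\}\cap S\subseteq\beta(x)$;
* (G4) some node $x$, called the *root*, has $\rho_1\cup\rho_k\subseteq\alpha(x)$ and $X(Z)\cup X(Z')\subseteq\beta(x)$;
* (G5) each $\beta(x)\cup\alpha(x)$ is a union of at most $c$ small sets.

(G3) is what allows pieces to be hung at the index $i$. (G4) is what allows strips to be glued together.

**Proposition 1.** Every window with every rail has a good decomposition.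

**Proposition 1 implies Lemma 4.** View $Y_r$ as the child $Z$ of $\Gamma=Y_{r+1}$ in block $B^1$, strip $1$, with $S=V(M)\subseteq V(Z)$. Let $C_s^1$ be the strip-$1$ part of $C_s(\Gamma)$. Then $(\emptyset,C_1^1,Z)$ and $(Z,C_2^1,\emptyset)$ are windows of level $r$. Since $S\subseteq V(Z)$, their sets $V(\cdot)$ are $Z^L$ and $Z^R$. With empty rails, Proposition 1 gives tree decompositions of $M[Z^L]$ and $M[Z^R]$ with roots containing $X(Z)=Z^L\cap Z^R$. Join the two roots by an edge. A vertex of $X(Z)$ occurs in two subtrees containing the two adjacent roots. Any other vertex occurs on one side only. By (P1) and (P3) every edge of $M$ lies in $Z^L$ or in $Z^R$. So this is a tree decomposition of $M$, and each bag is a union of at most $c$ small sets. $\square$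

## 8. Proof of Proposition 1: turning the sweep along the hub column

The proof is by induction on the level $j$.

**Level $0$: the window is a path.** Here $k=1$ and $V(\omega)$ is contained in the path $\pi$ formed by $Z$, $e_1$ and $a_1(Z')$ (the parts that are present). By the definition of a window, the edges of $M$ in $V(\omega)$ are edges of $\pi$. Take a path of nodes, one for each edge of $\pi$ in order, or a single node if $\pi$ is one vertex. At each node let $\beta$ be the set of the two ends of that edge (or the one vertex) intersected with $S$, together with $X(Z)\cup X(Z')$, and let $\alpha=\rho_1$. Then (G1) and (G2) are clear, (G3) holds at any node whose edge contains $e_1$ (or at the single node), and any node can serve as the root. Each $\beta\cup\alpha$ is a union of at most $2+2+2m\le c$ small sets.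

**Notation for level $j\ge1$.** Let $\kappa=k/m$. Strip $\sigma\in[m]$ owns the indices $(\sigma-1)\kappa+1,\dots,\sigma\kappa$; call the first and last of these $\text{start}(\sigma)$ and $\text{end}(\sigma)$. Let $\sigma(i)$ be the strip owning $i$. A superscript $\sigma$ on a column or on $I$ denotes the part with indices of strip $\sigma$. Let $Z_s^\sigma$ and $Z_s'^\sigma$ be the children in strip $\sigma$ of $B^s(Z)$ and $B^s(Z')$; these are $\emptyset$ if $Z=\emptyset$, respectively $Z'=\emptyset$. Write $C_s=C_s(Z)$, $C_s'=C_s(Z')$, $H=H(Z)$, $h_s=h_s(Z)$, $J=J(Z)$, $p=p(Z)$, $p'=p(Z')$.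

### 8.1 Cutting the window into subwindows

**Step 1: list the subwindows of level $j-1$ and their rails.** For each $\sigma\in[m]$ take the following.

1. $\omega_I^\sigma=(Z_{k+1}^\sigma,I^\sigma,Z_0'^\sigma)$, with rail $\rho$ restricted to strip $\sigma$.

2. Suppose $Z\ne\emptyset$ and $p\le k$. Take
 * $\omega_p^\sigma=(\emptyset,C_p^\sigma,Z_p^\sigma)$, with rail constantly $C_p^\sigma\cap S$, which is small because it is dominated by $h_p$;
 * for $p<s\le k$: $\omega_s^\sigma=(Z_{s-1}^\sigma,C_s^\sigma,Z_s^\sigma)$, with rail constantly $\{h_s\}\cap S$;
 * $\omega_H^\sigma=(Z_k^\sigma,H^\sigma,Z_{k+1}^\sigma)$, with rail the restriction to strip $\sigma$ of $\rho'=(\rho_1',\dots,\rho_k')$, where $\rho_i'=\lambda_{\max(i,p)}$ and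
 $$\lambda_p=(C_p\cap S)\cup\bigcup_\sigma X(Z_p^\sigma),\qquad\lambda_i=\bigcup_\sigma\big(X(Z_{i-1}^\sigma)\cup X(Z_i^\sigma)\big)\quad(p<i\le k).\qquad(4)$$

 If $Z\ne\emptyset$ and $p=k+1$ (so $H\cap S=\emptyset$), take only $\omega_H^\sigma=(\emptyset,H^\sigma,Z_{k+1}^\sigma)$ with the empty rail, and put all $\rho_i'=\emptyset$. If $Z=\emptyset$, there are no subwindows of type 2; again put all $\rho_i'=\emptyset$.

3. If $Z'\neq\emptyset$: for $1\le s<p'$ take $\omega_s'^\sigma=(Z_{s-1}'^\sigma,C_s'^\sigma,Z_s'^\sigma)$ with the empty rail, and take $\omega_{p'}'^\sigma=(Z_{p'-1}'^\sigma,C_{p'}'^\sigma,\emptyset)$ with rail constantly $C_{p'}'^\sigma\cap S$, which is small, being contained in $X(Z')$.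

**Step 2: these are windows with valid rails.** In each triple the middle entry is part of one column or of $I$, hence independent. By the construction, respectively by the definition of $\omega$ for item 1, its $i$-th vertex is joined to the $i$-th right terminal of the first entry and the $i$-th left terminal of the third, and there are no other edges between the three entries. (Hub edges join columns to columns and do not matter here.) Restricting a rail to a strip preserves the interval property.

It remains to check $\rho'$ when $p\le k$. By (P2), $\lambda_p$ is a union of $m+1\le2m$ small sets, and every other $\lambda_i$ of $2m$ small sets. A vertex of $C_p\cap S$ lies only in $\lambda_p$. The sets $X(Z_s^\sigma)$ for different children are disjoint, and a vertex of $X(Z_s^\sigma)$, $p\le s\le k$, lies exactly in $\lambda_s$ and, if $s<k$, in $\lambda_{s+1}$. Since $\rho'=(\lambda_p,\dots,\lambda_p,\lambda_{p+1},\dots,\lambda_k)$, with $\lambda_p$ in positions $1,\dots,p$, the interval property holds. For $k=4$, $p=2$ the rail is $(\lambda_2,\lambda_2,\lambda_3,\lambda_4)$; vertices of $C_2\cap S$ occupy positions $\{1,2\}$, those of $X(Z_2^\sigma)$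 positions $\{1,2,3\}$, of $X(Z_3^\sigma)$ positions $\{3,4\}$, of $X(Z_4^\sigma)$ position $\{4\}$.

By induction every subwindow has a good decomposition. Write $T_\omega$ for its tree, with parts $\beta_\omega,\alpha_\omega$, and $T_I^\sigma=T_{\omega_I^\sigma}$, $T_H^\sigma=T_{\omega_H^\sigma}$. All rails in items 2 and 3 are contained in $V(\omega)$, where $\omega$ is the big window.

**Step 3: the subwindows cover the window and overlap only in interfaces.** If $Z\neq\emptyset$, then $Z^R$ consists of the $S$-parts of $C_p,B^p,C_{p+1},\dots,B^k,H,B^{k+1}$ (of $B^{k+1}$ alone if $p=k+1$). If $Z'\ne\emptyset$, then $Z'^L$ consists of the $S$-parts of $B^0(Z'),C_1',\dots,B^{p'-1}(Z'),C_{p'}'$. The columns and $I$ are each covered by the subwindows in whose middle they stand. For a child $W$ occurring here, $W^L$ belongs to one subwindow, in which $W$ is the third entry, and $W^R$ to another, in which $W$ is the first entry: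

* for $W=Z_s^\sigma$ with $p\le s<k$: $\omega_s^\sigma$ and $\omega_{s+1}^\sigma$; with $s=k\ge p$: $\omega_k^\sigma$ and $\omega_H^\sigma$; with $s=k+1$: $\omega_H^\sigma$ and $\omega_I^\sigma$;
* for $W=Z_0'^\sigma$: $\omega_I^\sigma$ and $\omega_1'^\sigma$; for $W=Z_s'^\sigma$ with $1\le s<p'$: $\omega_s'^\sigma$ and $\omega_{s+1}'^\sigma$.

So the sets $V(\cdot)$ of the subwindows have union $V(\omega)$, and two subwindows intersect only in a set $X(W)=W^L\cap W^R$ of this kind.

### 8.2 Assembling the tree

**Step 4: the tree $T$.** Take all the trees $T_\omega$ of the subwindows and new nodes $z$; $v_i$ for $p\le i\le k$ (if $Z\ne\emptyset$ and $p\le k$); and $y_s$ for $1\le s\le p'$ (if $Z'\ne\emptyset$). The edges are as follows.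

* Join $z$ to the roots of all $T_I^\sigma$ and of all existing $T_H^\sigma$.
* Join $v_i$ to $u_i$, where $u_i\in T_H^{\sigma(i)}$ is a node given by (G3) for the index $i$. So its rail part contains $\rho_i'=\lambda_i$ and its $\beta$-part contains $\{h_i\}\cap S$. Join $v_i$ also to the roots of $T_{\omega_i^1},\dots,T_{\omega_i^m}$.
* Add the path $z\,y_1\dots y_{p'}$, and join $y_s$ to the roots of $T_{\omega_s'^1},\dots,T_{\omega_s'^m}$.

This is a tree: starting from $z$, each listed tree or new node is attached by exactly one edge to what is already there.

**Step 5: the bags.** On nodes of $T_I^\sigma$ keep $\beta$ and $\alpha$. On nodes of every other $T_\omega$ the new $\beta$ is $\beta_\omega\cup\alpha_\omega$ and the new $\alpha$ is $\emptyset$. At the new nodes put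
$$\alpha(z)=\bigcup_\sigma\big(\rho_{\text{start}(\sigma)}\cup\rho_{\text{end}(\sigma)}\big),\qquad(5)$$
$$\beta(z)=X(Z)\cup X(Z')\cup\bigcup_\sigma\big(\rho'_{\text{start}(\sigma)}\cup\rho'_{\text{end}(\sigma)}\cup X(Z_{k+1}^\sigma)\cup X(Z_0'^\sigma)\big),\qquad(6)$$
$$\beta(v_i)=\lambda_i\cup(\{h_i\}\cap S),\qquad\beta(y_s)=X(Z')\cup\bigcup_\sigma\big(X(Z_{s-1}'^\sigma)\cup X(Z_s'^\sigma)\big),$$
where $X(Z_s'^\sigma)$ is omitted for $s=p'$, and $\alpha(v_i)=\alpha(y_s)=\emptyset$. All these sets $\beta$ lie in $V(\omega)$.

### 8.3 Verification of (G2)–(G5)

**Step 6: bag sizes, (G5).** The set $\alpha(z)$ is a union of at most $2m\cdot2m=4m^2$ small sets. In $\beta(z)$, the sets $\rho'_{\text{start}(\sigma)},\rho'_{\text{end}(\sigma)}$ contribute at most $4m^2$ small sets. They already contain $X(Z)$: if $Z\ne\emptyset$ and $p\le k$, then $X(Z)=C_p\cap S\subseteq\lambda_p=\rho_1'$; otherwise $X(Z)=\emptyset$. The rest of $\beta(z)$ contributes $X(Z')$ and $2m$ further sets. The total at $z$ is at most $8m^2+2m+1=c$. The bags of $v_i$ and $y_s$ are unions of at most $2m+1$ small sets. The other nodes satisfy (G5) by induction.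

**Step 7: (G3) and (G4).** (G3) for the index $i$ comes from $T_I^{\sigma(i)}$. (G4) holds with root $z$, since $1=\text{start}(1)$ and $k=\text{end}(m)$.

**Step 8: the rail, (G2).** Let $v\in\bigcup\rho_i$. For each strip $\sigma$ in which $v$ occurs, the nodes of $T_I^\sigma$ with $v\in\alpha$ form a nonempty subtree. By (G4) the root of $T_I^\sigma$ is among them if $v\in\rho_{\text{start}(\sigma)}\cup\rho_{\text{end}(\sigma)}$. Outside the trees $T_I^\sigma$ only $\alpha(z)$ can contain $v$. If $v$ occurs in only one strip $\sigma$, we have one such subtree, plus $z$ exactly if $v\in\rho_{\text{start}(\sigma)}\cup\rho_{\text{end}(\sigma)}$, and then the root of $T_I^\sigma$, a neighbor of $z$, contains $v$. If $v$ occurs in several strips, then by the interval property it lies in the start or end set of each of them, so the corresponding roots and $z$ all contain it. In both cases the nodes form a subtree.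

The same argument, applied to $\rho'$ and the trees $T_H^\sigma$, gives the following.

**(R)** For each $v\in\bigcup\rho_i'$, the nodes of $\bigcup_\sigma T_H^\sigma$ whose rail part $\alpha_{\omega_H^\sigma}$ contains $v$, together with $z$ if $v\in\beta(z)$, form a subtree.

For this we need that $z$ contains such a $v$ only through the sets $\rho'_{\text{start}(\sigma)},\rho'_{\text{end}(\sigma)}$. If $\bigcup\rho_i'\neq\emptyset$, then $p\le k$ and $X(Z)\subseteq\rho_1'$. The sets $X(Z')$, $X(Z_0'^\sigma)$ lie in $Z'$ and $X(Z_{k+1}^\sigma)$ in $B^{k+1}$, so they are disjoint from all $\lambda_i$, which lie in $C_p\cup B^p\cup\dots\cup B^k$.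

### 8.4 Verification of (G1)

**Step 9: every edge of $M[V(\omega)]$ is in a bag.**

* Edges inside a child $W$ have both ends in $W^L$ or both in $W^R$, by (P1) and (P3). So they lie in a subwindow.
* Edges between a column, or $I$, and terminals of children: by (P1), right terminals in $S$ are in $W^R$ and left terminals in $S$ are in $W^L$. So the edge lies in the subwindow that has that column in the middle. (The blocks $B^{p-1}(Z)$ and $B^{p'}(Z')$ are not part of $V(\omega)$, which is why $\omega_p^\sigma$ and $\omega_{p'}'^\sigma$ may have an empty entry.)
* Hub edges of $Z$ in $M[V(\omega)]$ are $h_sc_{s,i}$ with $s\in J$, so $s\ge p$. For $s>p$, (G3) in $T_{\omega_s^\sigma}$ with $\sigma=\sigma(i)$ and rail $\{h_s\}$ gives a node with $h_s$ in its rail part and $c_{s,i}$ in its $\beta$-part; the new $\beta$ is the union of the two. For $s=p$, $\beta(v_p)\supseteq(C_p\cap S)\cup\{h_p\}$.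
* By (P4), $Z'^L$ contains no vertex of $H(Z')$, so there are no hub edges of $Z'$ to cover.

There are no other edges, by the construction of $Y_j$ and the definition of a window.

**Step 10: the nodes of each vertex $v\in V(\omega)$ form a subtree.** We go through the places where $v$ can lie. When a statement refers to $\lambda_i$, $v_i$ or $u_i$, we are in the case $Z\ne\emptyset$, $p\le k$.

* (i) $v$ lies in none of the sets in (ii)–(vii). Then $v$ is in one subwindow only, in no rail of items 2 and 3, and in no $\beta(z),\beta(v_i),\beta(y_s)$. Its nodes form a subtree of one $T_\omega$.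
* (ii) $v=h_i$ with $i\in J$. Its nodes are: a subtree of $T_H^{\sigma(i)}$ containing $u_i$; the node $v_i$; and, if $i>p$, for every $\sigma$ the nodes of $T_{\omega_i^\sigma}$ whose rail part contains $v$, which form a subtree containing the root, as the rail is constant. These are connected via the edge $u_iv_i$ and the edges from $v_i$ to the roots.
* (iii) $v\in C_p\cap S$, $p\le k$, in strip $\sigma$. In $T_{\omega_p^\sigma}$ the nodes with $v$ in the $\beta$-part and those with $v$ in the rail part are two subtrees. They meet by (G3) for the index of $v$, and the root contains $v$ by (G4). The adjacent node $v_p$ contains $v$, and so does its neighbor $u_p$, because $v\in\lambda_p$. The remaining nodes are those in (R), which form a subtree containing $u_p$. Everything is connected.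
* (iv) $v\in X(Z_s^\sigma)$, $p\le s\le k$. Then $v\in\lambda_s=\rho_s'$, and $v\in\lambda_{s+1}=\rho_{s+1}'$ if $s<k$. The nodes of (R) form a subtree containing $u_s$ (and $u_{s+1}$ if $s<k$). To $u_s$ is attached $v_s\ni v$, and to $v_s$ the subtree of $v$ in $T_{\omega_s^\sigma}$, whose root contains $v$ by (G4). If $s<k$, to $u_{s+1}$ is attached $v_{s+1}\ni v$, and to it the subtree of $v$ in $T_{\omega_{s+1}^\sigma}$, which contains its root by (G4). If $s=k$, then $v$ also lies in $V(\omega_H^\sigma)$. Its $\beta$-subtree in $T_H^\sigma$ contains the root by (G4); the root is adjacent to $z$; and $z\ni v$ because $v\in\rho_k'=\rho'_{\text{end}(m)}$, so $z$ is among the nodes of (R). Everything is connected.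
* (v) $v\in X(Z_{k+1}^\sigma)$. Its nodes are $z$ and subtrees of $T_H^\sigma$ and $T_I^\sigma$ containing the roots by (G4). Both roots are adjacent to $z$.
* (vi) $v\in X(Z_s'^\sigma)$, $0\le s<p'$. Its nodes are: $y_s$ (or $z$ if $s=0$) and $y_{s+1}$, which are adjacent; and subtrees containing the roots of $T_{\omega_s'^\sigma}$ (or $T_I^\sigma$ if $s=0$) and of $T_{\omega_{s+1}'^\sigma}$, which are attached to these two nodes.
* (vii) $v\in X(Z')=C_{p'}'\cap S$, in strip $\sigma$. Its nodes are $z,y_1,\dots,y_{p'}$ and, in $T_{\omega_{p'}'^\sigma}$, a subtree containing the root, by the argument of (iii). This root is adjacent to $y_{p'}$.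

So (G1) holds, and Proposition 1 is proved. With it, Lemma 4 is proved. $\square$

## 9. Neither large hexagonal grids nor large bicliques

**Lemma 5.** If a graph $F$ is an induced minor of some $Y_r$, then $tw(F)\le c(\Delta(F)+1)-1$, where $\Delta(F)$ is the maximum degree.

*Proof.* Let $\{X_v\}$ be a model and $M=Y_r[\bigcup X_v]$. Take the tree decomposition $(T,\beta)$ of $M$ from Lemma 4. By (T1) the sets $\{v:X_v\cap\beta(x)\ne\emptyset\}$ are the bags of a tree decomposition of $F$. If $d\in X_v$, then $N_M[d]$ meets only sets $X_u$ with $u=v$ or $u\in N_F(v)$, at most $\Delta(F)+1$ sets; here we use that the model is induced and that $d\in V(M)$. So each new bag has at most $c(\Delta(F)+1)$ elements. $\square$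

**Hexagonal grids.** They have maximum degree at most $3$, and $tw(W_{t\times t})\to\infty$. Indeed $W_{t\times t}$ contains, with $\tau\to\infty$ as $t\to\infty$, a brick wall with vertices $(i,j)$, $i\in[\tau]$, $j\in[2\tau]$, all horizontal edges $(i,j)(i,j+1)$, and vertical edges $(i,j)(i+1,j)$ for $i+j$ even. Contract all edges $(i,2j-1)(i,2j)$. Of the columns $2j-1,2j$ exactly one carries the vertical edge between rows $i$ and $i+1$, so the result contains the $\tau\times\tau$ square grid; use (T3). Hence there is $t_1(m)$ with $tw(W_{t\times t})\ge4c$ for all $t\ge t_1(m)$. By Lemma 5, for $t\ge t_1(m)$ no $Y_r$ contains $W_{t\times t}$ as an induced minor.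

For $K_{t,t}$, which has large degree, Lemma 5 is useless. Instead the dominated bags produce hubs, and Lemma 3 says that the hubs overlap too little.

**Lemma 6.** Let $s=4+2m$ and $t>2(c+1)^2+\frac s2c^2(c+1)$. Then no $Y_r$ contains $K_{t,t}$ as an induced minor.

*Proof.* Suppose $A_1,\dots,A_t,B_1,\dots,B_t$ is a model, and let $q=c+1$. So the $A_i$ are pairwise anticomplete, the $B_j$ are pairwise anticomplete, and each $A_i$ touches each $B_j$. We perform $2q-1$ steps, keeping index sets $I,I'\subseteq[t]$ for the $A$'s and the $B$'s, initially $I=I'=[t]$. Each step deletes one index in total, so always $|I|,|I'|\ge t-2q$.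

**Step 1: one step finds one hub.** Let $M$ be the subgraph induced by the union of the remaining sets, with its tree decomposition from Lemma 4. The sets $A_i\cup B_j$ ($i\in I$, $j\in I'$) are connected and pairwise touch, so by (T1) and (T2) some bag meets all of them. If this bag missed some $A_i$ and some $B_j$, it would miss $A_i\cup B_j$. So it meets all $A_i$ ($i\in I$) or all $B_j$ ($j\in I'$); say the former. By pigeonhole there is $d\in V(M)$ such that $N_M[d]$ meets at least $|I|/c\ge(t-2q)/c$ of the $A_i$. Since $t>2(c+1)^2=2q^2$, we have $t-2q>2q^2-2q=2qc$, so this number is at least $2q\ge4$. A vertex of some $A_i$ has no neighbor in any other $A_{i'}$, so $d\in B_j$ for some $j\in I'$. Thus $d$ has neighbors in at least $(t-2q)/c\ge4$ of the disjoint sets $A_i$, and $d$ is a hub by (F1). Record $d$ and delete $j$ from $I'$. In the other case exchange the roles of the $A$'s and the $B$'s.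

**Step 2: hubs of one type overlap too little.** After $2q-1$ steps at least $q$ recorded hubs are of the same type. Say $d_1,\dots,d_q$ lie in distinct $B_j$'s, each having neighbors in at least $(t-2q)/c$ of $A_1,\dots,A_t$. The $A_i$ are connected, pairwise anticomplete, and contain no $d_l$. By Lemma 3 any two of the $d_l$ have neighbors in at most $s$ common sets $A_i$. By Bonferroni's inequality,
$$t\ \ge\ q\,\frac{t-2q}{c}-\binom q2s=\Big(1+\frac1c\Big)(t-2q)-\binom q2s.$$
Subtracting $t$ and multiplying by $c$,
$$t\le2q(c+1)+\frac s2\,c\,q(q-1)=2(c+1)^2+\frac s2c^2(c+1),$$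
a contradiction. $\square$

Hence there is $t(m)\ge3$, depending only on $m$, such that
$$Y_r\in\mathcal C_t^*\quad\text{for all }t\ge t(m),\text{ all }r\text{ and all }g\ge3,\qquad(7)$$
because cliques in $Y_r$ have size at most $2$ by (F2).

## 10. Treewidth against the number of vertices

**Proof of Theorem 1.** Take $m=2$, $g=3$, $t_0=t(2)$ and $G_r=Y_r$. (Here $c=37$ and $s=8$, and Lemma 6 applies for $t\ge2\cdot38^2+4\cdot37^2\cdot38+1=210977$.) The graphs are triangle-free by (F2) and lie in $\mathcal C_t^*$ for every $t\ge t_0$ by (7). By (2),
$$\log|V(G_r)|\le2+2r+\frac{r^2+3r}2=\frac{r^2+7r+4}2\le\frac{(r+4)^2}2.$$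
By Lemma 2, $tw(G_r)\ge2^r-1$. For every integer $d\ge0$,
$$\log^d|V(G_r)|\le(r+4)^{2d}<2^r-1\le tw(G_r)$$
for all large $r$. For negative $d$ the left-hand side is smaller still, as $\log|V(G_r)|\ge1$. So for no $t\ge t_0$ does a suitable $d$ exist. In terms of $n=|V(G_r)|$, the bound on $\log n$ gives $r\ge\sqrt{2\log n}-4$, hence $tw(G_r)\ge2^{\sqrt{2\log n}-4}-1$. Since $n_r$ increases with $r$, this happens for infinitely many $n$. $\square$

**Proof of Theorem 2.** Choose an integer $m\ge2$ with $2\log m>C^2$, an integer $g\ge\max(3,g_0)$, and $t=t(m)$. For large $n$ let $r$ be maximal with $n_r\le n$, and let $G$ be $Y_r$ together with $n-n_r$ isolated vertices.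

**Step 1: $G$ is in the class.** The graphs $K_{t,t}$ and $W_{t\times t}$ are connected with more than one vertex, so a model of one of them lies in a single component, which is not an isolated vertex. By (7), $G\in\mathcal C_t^*$. By (F2), $G$ is 2-degenerate with girth at least $g+1>g_0$.

**Step 2: the treewidth.** By (2),
$$\log n<\log n_{r+1}\le\log g+2(r+1)+\frac{(r+1)(r+4)}2\log m=\frac{\log m}2r^2(1+o(1)),$$
so $C\sqrt{\log n}\le C\sqrt{(\log m)/2}\;r(1+o(1))$. Since $C^2<2\log m$, we have $C\sqrt{(\log m)/2}<\log m$. So this is at most $(1-\delta)r\log m$ for some $\delta>0$ and all large $r$. By Lemma 2, $tw(G)\ge m^r-1=2^{r\log m}-1$, which is at least $2^{(1-\delta)r\log m}\ge2^{C\sqrt{\log n}}$ for large $n$.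

**Step 3: stable sets in bags.** A 2-degenerate graph is 3-colorable. Every tree decomposition of $G$ has a bag with at least $tw(G)+1$ vertices, and the largest color class in it is a stable set of size at least $(tw(G)+1)/3$. $\square$

**Consequences for the known bound.** Let $t\ge t_0$ and suppose $tw(G)\le2^{c'\log^{1-\epsilon}n}$ for all $n$-vertex $G\in\mathcal C_t^*$, with $\epsilon\in(0,1]$. Applied to $G_r$ this gives $2^{r-1}\le2^r-1\le2^{c'(r+4)^{2(1-\epsilon)}}$, so $r-1\le c'(r+4)^{2(1-\epsilon)}$ for all $r\ge1$. This forces $2(1-\epsilon)\ge1$, that is, $\epsilon\le\frac12$. Likewise, if some $C>0$ satisfied $tw(G)\le2^{C\sqrt{\log n}}$ for every $t$ and all large $n$-vertex $G\in\mathcal C_t^*$, Theorem 2 with $C+1$ in place of $C$ would contradict it. The argument does not determine the optimal $\epsilon(t)$, nor the smallest $t$ for which the polylogarithmic bound fails.
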